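# Extensions of a shift of finite multiplicity over the disc algebra

Throughout, $\mathbb D$ is the open unit disc, $\mathbb T$ the unit circle, and $m$ the normalized Lebesgue measure on $\mathbb T$. The norm $\|\cdot\|_\infty$ is the supremum over $\overline{\mathbb D}$ (or over $\mathbb T$, which gives the same value for the functions used here), and $\|\cdot\|_2$ is the norm of $L^2(m)$ or of $H^2(\mathcal E)$. Inner products are linear in the first variable. The disc algebra $A(\mathbb D)$ consists of the continuous functions on $\overline{\mathbb D}$ that are holomorphic in $\mathbb D$.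

## Hilbert modules over the disc algebra and the shift

**Definition 1 (polynomially bounded operator, Hilbert module).** An operator $T\in B(\mathcal H)$ on a Hilbert space is *polynomially bounded* if there is $C>0$ with $\|p(T)\|\le C\|p\|_\infty$ for all polynomials $p$. A *Hilbert module* over $A(\mathbb D)$ is a pair $(\mathcal H,T)$ with $T\in B(\mathcal H)$ polynomially bounded. The module action is $p\cdot h=p(T)h$. We often write just $T$ for the module.

Polynomials are dense in $A(\mathbb D)$, so for polynomially bounded $T$ the map $p\mapsto p(T)$ extends to a bounded homomorphism on $A(\mathbb D)$. For instance, if $g$ is a polynomial without zeros in $\overline{\mathbb D}$, then $1/g\in A(\mathbb D)$ and $(1/g)(T)=g(T)^{-1}$. The adjoint $T^*$ is again polynomially bounded, because $p(T^*)=\tilde p(T)^*$ with $\tilde p(z)=\overline{p(\bar z)}$ and $\|\tilde p\|_\infty=\|p\|_\infty$.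

**Example 1.** Every contraction is polynomially bounded with $C=1$; this is von Neumann's inequality. The matrix $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ is not polynomially bounded: its $r$-th power has the entry $r$, while $\|z^r\|_\infty=1$. If $|\lambda|<1$, the matrix $J_\lambda=\begin{pmatrix}\lambda&1\\0&\lambda\end{pmatrix}$ is polynomially bounded, since $p(J_\lambda)=\begin{pmatrix}p(\lambda)&p'(\lambda)\\0&p(\lambda)\end{pmatrix}$ and Cauchy's estimate gives $|p'(\lambda)|\le\|p\|_\infty/(1-|\lambda|)$.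

**Definition 2 (shift).** Let $\mathcal E$ be a separable Hilbert space. The space $H^2(\mathcal E)$ consists of the power series $a=\sum_{l\ge0}a_lz^l$ with $a_l\in\mathcal E$ and $\|a\|_2^2=\sum_l\|a_l\|^2<\infty$. The *unilateral shift* $S_{\mathcal E}$ of multiplicity $\dim\mathcal E$ is $(S_{\mathcal E}a)(z)=z\,a(z)$. It is an isometry, and $S_{\mathcal E}^*$ sends $\sum a_lz^l$ to $\sum a_{l+1}z^l$.

We regard $\mathcal E$ as the constants in $H^2(\mathcal E)$. If $e_1,\dots,e_d$ is an orthonormal basis of $\mathcal E$, we write $a=\sum_ja^je_j$ with scalar functions $a^j\in H^2$; for a scalar polynomial $g$ we have $g(S_{\mathcal E})e_j=ge_j$. A bounded operator $L:H^2(\mathcal E_1)\to H^2(\mathcal E_2)$ has a block matrix $(L_{kl})_{k,l\ge0}$ with $L_{kl}\in B(\mathcal E_1,\mathcal E_2)$ and $\langle L(z^lx),z^ky\rangle=\langle L_{kl}x,y\rangle$. In these terms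
$$(S_{\mathcal E_2}^*L)_{kl}=L_{k+1,l},\qquad (LS_{\mathcal E_1})_{kl}=L_{k,l+1}.\tag{1}$$

**Example 2.** Let $d=2$ and $a=(1+2z)e_1+z^2e_2$. Then $a^1=1+2z$, $a^2=z^2$, $\|a\|_2^2=1+4+1=6$, $S_{\mathcal E}a=(z+2z^2)e_1+z^3e_2$ and $S_{\mathcal E}^*a=2e_1+ze_2$.

## The derivation of a triangular operator and the group $\operatorname{Ext}^1$

**Definition 3 (the derivation $D$).** Let $T\in B(\mathcal H)$ and $V\in B(\mathcal K)$ be polynomially bounded and let $X\in B(\mathcal K,\mathcal H)$. Put
$$R(X)=\begin{pmatrix}T&X\\0&V\end{pmatrix},\qquad p(R(X))=\begin{pmatrix}p(T)&D(p)\\0&p(V)\end{pmatrix}.$$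
The second formula defines a linear map $p\mapsto D(p)\in B(\mathcal K,\mathcal H)$ on polynomials.

Clearly $D(1)=0$ and $D(z)=X$. Comparing corners in $(pq)(R(X))=p(R(X))\,q(R(X))$ gives
$$D(pq)=p(T)D(q)+D(p)q(V),\tag{2}$$
and by induction $D(z^r)=\sum_{i=0}^{r-1}T^iXV^{r-1-i}$. So $D$ depends linearly on $X$. Put $\|D\|=\sup\{\|D(p)\|:\|p\|_\infty\le1\}$. Since $\|D(p)\|\le\|p(R(X))\|\le\max(\|p(T)\|,\|p(V)\|)+\|D(p)\|$, the operator $R(X)$ is polynomially bounded if and only if $\|D\|<\infty$. In that case $D$ extends to $A(\mathbb D)$ by continuity, and (2) persists there.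

**Example 3.** Let $\mathcal E=\mathbb C$, $S=S_{\mathbb C}$, $T=S^*$, $V=S$ and $X=\langle\cdot,1\rangle1$. Then $S^*X=0$ and $XS=0$, so $D(z^r)=0$ for $r\ge2$ and $D(p)=p'(0)X$. Cauchy's estimate gives $|p'(0)|\le\|p\|_\infty$, so $\|D\|=1$.

If $X=TL-LV$ for some $L\in B(\mathcal K,\mathcal H)$, the sum for $D(z^r)$ telescopes to $T^rL-LV^r$. Hence
$$D(p)=p(T)L-Lp(V)\qquad\text{whenever }X=TL-LV.\tag{3}$$
In particular such an $X$ always makes $R(X)$ polynomially bounded.

**Definition 4 (extension group).** For Hilbert modules $(\mathcal H_1,T_1)$ and $(\mathcal H_2,T_2)$ we use the identification, following Carlson, Clark, Foias and Williams, of $\operatorname{Ext}^1_{A(\mathbb D)}(T_1,T_2)$ with the quotient of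
$$\Big\{X\in B(\mathcal H_1,\mathcal H_2):\ R(X)=\begin{pmatrix}T_2&X\\0&T_1\end{pmatrix}\text{ is polynomially bounded}\Big\}$$
by the subspace $\{T_2L-LT_1:L\in B(\mathcal H_1,\mathcal H_2)\}$. The class of $X$ is written $[X]$.

The first set is a vector space because $D$ is linear in $X$, and it contains the second by (3). Note the order: the first argument of $\operatorname{Ext}^1$ sits in the lower right corner. If $[X]=0$, say $X=T_2L-LT_1$, then
$$R(X)\begin{pmatrix}1&-L\\0&1\end{pmatrix}=\begin{pmatrix}T_2&-LT_1\\0&T_1\end{pmatrix}=\begin{pmatrix}1&-L\\0&1\end{pmatrix}\begin{pmatrix}T_2&0\\0&T_1\end{pmatrix},$$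
so $R(X)$ is similar to $T_2\oplus T_1$.

**Example 4.** Let $\mathcal H_1=\mathcal H_2=\mathbb C$, $T_1=\lambda$, $T_2=\mu$ in $\overline{\mathbb D}$. If $\lambda\ne\mu$, every number $X$ equals $(\mu-\lambda)L$, so $\operatorname{Ext}^1(\lambda,\mu)=0$. If $\lambda=\mu$, the subspace $\{\mu L-L\lambda\}$ is zero and $D(p)=Xp'(\lambda)$. For $|\lambda|<1$ every $X$ is admissible by Example 1, so $\operatorname{Ext}^1(\lambda,\lambda)=\mathbb C$. For $|\lambda|=1$ we have $|D(z^r)|=r|X|$, only $X=0$ is admissible, and $\operatorname{Ext}^1(\lambda,\lambda)=0$.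

## Fejér–Riesz factorization and the trace norm

Two textbook tools will be needed. The first is the Fejér–Riesz theorem: a trigonometric polynomial that is strictly positive on $\mathbb T$ equals $|g|^2$ on $\mathbb T$ for some polynomial $g$ without zeros in $\overline{\mathbb D}$. For example, $\frac54+\cos\theta=|1+\frac12z|^2$ for $z=e^{i\theta}$, and $1+\frac12z$ vanishes only at $-2$.

**Definition 5 (trace norm).** For $a\in\mathcal K$, $b\in\mathcal H$ let $a\otimes b^*:\mathcal H\to\mathcal K$ be $h\mapsto\langle h,b\rangle a$. A finite rank $u:\mathcal H\to\mathcal K$ has a singular value decomposition $u=\sum_ks_k\,x_k\otimes y_k^*$, a finite sum with $s_k>0$, $(x_k)$ orthonormal in $\operatorname{ran}u$ and $(y_k)$ orthonormal in $\mathcal H$. Its *trace norm* is $\|u\|_1=\sum_ks_k$. The trace class is the completion of the finite rank operators in this norm.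

Since $\operatorname{tr}(L(a\otimes b^*))=\langle La,b\rangle$, every $L\in B(\mathcal K,\mathcal H)$ defines a functional $u\mapsto\operatorname{tr}(Lu)$. The second tool is that the dual of the trace class of operators $\mathcal H\to\mathcal K$ is $B(\mathcal K,\mathcal H)$ under this pairing, with the norm of the functional equal to $\|L\|$.

**Example 5.** In $\mathcal H=\mathcal K=H^2$ (scalar) let $u=z\otimes1^*-1\otimes z^*$. Its singular values are $1,1$, so $\|u\|_1=2$. For $L=(L_{kl})$ we have $\operatorname{tr}(Lu)=\langle Lz,1\rangle-\langle L1,z\rangle=L_{01}-L_{10}$.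

## Does finite multiplicity force $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},S_{\mathcal E}^*)=0$?

In infinite multiplicity the group is not zero. With $\mathcal F=\bigoplus_{n\ge1}(\mathbb C^2)^{\otimes n}$, Pisier's construction gives an operator $X_\alpha\in B(H^2(\mathcal F))$ such that $\begin{pmatrix}S_{\mathcal F}^*&X_\alpha\\0&S_{\mathcal F}\end{pmatrix}$ is polynomially bounded but not similar to a contraction. A zero class would make this operator similar to the contraction $S_{\mathcal F}^*\oplus S_{\mathcal F}$, so $[X_\alpha]\ne0$. The problem, from Raphaël Clouâtre, "On the unilateral shift as a Hilbert module over the disc algebra", arXiv:1302.6170 (2013), is whether this can happen with a finite-dimensional $\mathcal E$. In plain words: suppose $1\le\dim\mathcal E<\infty$ and $\begin{pmatrix}S_{\mathcal E}^*&X\\0&S_{\mathcal E}\end{pmatrix}$ is polynomially bounded. Must the equation $X=S_{\mathcal E}^*L-LS_{\mathcal E}$ have a bounded solution $L$?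

The answer is yes, and the backward shift in the upper left corner can be replaced by anything. The constant $\kappa$ below is the universal constant of Theorem 1, stated later; it is at most $800$.

**Theorem 2.** Let $\dim\mathcal E=d<\infty$, let $(\mathcal H,T)$ be any Hilbert module over $A(\mathbb D)$, and let $X\in B(H^2(\mathcal E),\mathcal H)$ be such that $\begin{pmatrix}T&X\\0&S_{\mathcal E}\end{pmatrix}$ is polynomially bounded. Then there is $L\in B(H^2(\mathcal E),\mathcal H)$ with $X=TL-LS_{\mathcal E}$ and $\|L\|\le\kappa\sqrt d\,\|D\|$. Thus $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},T)=0$ for every $T$. By duality $\operatorname{Ext}^1_{A(\mathbb D)}(T,S_{\mathcal E}^*)=0$ for every $T$.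

Taking $T=S_{\mathcal E}^*$ settles the question: $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},S_{\mathcal E}^*)=0$, and every polynomially bounded $\begin{pmatrix}S_{\mathcal E}^*&X\\0&S_{\mathcal E}\end{pmatrix}$ is similar to the contraction $S_{\mathcal E}^*\oplus S_{\mathcal E}$.

**Theorem 3.**

1. If $\dim\mathcal E_1,\dim\mathcal E_2\ge d$ with $1\le d<\infty$, there is $X\in B(H^2(\mathcal E_1),H^2(\mathcal E_2))$ with $\begin{pmatrix}S_{\mathcal E_2}^*&X\\0&S_{\mathcal E_1}\end{pmatrix}$ polynomially bounded and $\|D\|\le4/\sqrt3$, such that every bounded $L$ with $X=S_{\mathcal E_2}^*L-LS_{\mathcal E_1}$ has $\|L\|\ge\frac12\sqrt d$. Hence the order $\sqrt d$ in Theorem 2 is optimal, already for $T=S_{\mathcal E}^*$.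
2. $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E_1},S_{\mathcal E_2}^*)=0$ if and only if $\min(\dim\mathcal E_1,\dim\mathcal E_2)<\infty$.
3. For an isometry $V$ on a separable Hilbert space, $\operatorname{Ext}^1_{A(\mathbb D)}(V,T)=0$ for all Hilbert modules $T$ if and only if $\dim\ker V^*<\infty$.

## Two equations $X=TL-LS$ solved by hand

From here to the end of the proof of Theorem 2, $S=S_{\mathcal E}$ with $\dim\mathcal E=d<\infty$ and $d\ge1$ (for $d=0$ there is nothing to prove).

Suppose first that $\|T\|<1$. The series $L=-\sum_{n\ge0}T^nXS^{*(n+1)}$ converges in norm, and since $S^*S=1$,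
$$LS=-\sum_{n\ge0}T^nXS^{*n}=-X-T\sum_{n\ge0}T^nXS^{*(n+1)}=-X+TL .$$
So every $X$ is of the form $TL-LS$ when $\|T\|<1$. For $T=S^*$ the norms of the terms need not decay, and the series has to be understood differently.

Next take Example 3: $d=1$, $T=S^*$, $X=\langle\cdot,1\rangle1$. By (1) the equation reads $L_{k+1,l}-L_{k,l+1}=X_{kl}$, where $X_{00}=1$ and all other entries are $0$. So along each antidiagonal $k+l=n$ with $n\ne1$ the entries of $L$ are constant, while $L_{10}-L_{01}=1$. One solution has $L_{01}=-1$ and all other entries $0$. The general solution adds an arbitrary matrix $(h_{k+l})$ that is constant along antidiagonals. This freedom will turn out to be the heart of the matter.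

## The formal solution on polynomials, and why it can be unbounded

Let $\mathcal P$ be the space of $\mathcal E$-valued polynomials, which is dense in $H^2(\mathcal E)$. On $\mathcal P$ the equation $LS=TL-X$ is a recursion: it determines $L$ from the vectors $h_j=Le_j$. The choice $h_j=0$ gives an explicit solution. Define the linear map
$$L_0:\mathcal P\to\mathcal H,\qquad L_0a=-\sum_{j=1}^dD(a^j)e_j .\tag{4}$$
By (2), $D(za^j)=TD(a^j)+Xa^j(S)$, and $\sum_ja^j(S)e_j=a$. Hence
$$L_0(za)=TL_0a-Xa\qquad(a\in\mathcal P).\tag{5}$$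

If $L:\mathcal P\to\mathcal H$ is any other linear solution of $L(za)=TLa-Xa$, then $W=L-L_0$ satisfies $W(za)=TWa$. So $W(z^re_j)=T^rWe_j$, that is,
$$W=W_h:\quad W_ha=\sum_ja^j(T)h_j,\qquad h_j=We_j\in\mathcal H.\tag{6}$$
Conversely, every $L_0+W_h$ is a solution on $\mathcal P$. Theorem 2 therefore asks for vectors $h_1,\dots,h_d\in\mathcal H$ such that $L_0+W_h$ is bounded for the norm of $H^2(\mathcal E)$.

The first thing to try is $h=0$: show that $L_0$ is bounded. What we know is $\|D(a^j)e_j\|\le\|D\|\|a^j\|_\infty$; what we need is a bound by $\|a\|_2$. The gap between these is real, even when the class of $X$ is zero.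

**Example 6 ($L_0$ unbounded, $[X]=0$).** Let $d=1$, $T=S^*$, and let $h=\sum_kh_kz^k$ with $h_k=(k+1)^{-3/4}$, which is in $H^2$. Let $L=\langle\cdot,1\rangle h$, a bounded operator. Since $LS=0$, the operator $X=S^*L-LS=\langle\cdot,1\rangle S^*h$ is bounded, $R(X)$ is polynomially bounded and $[X]=0$. By (3), $D(a)1=a(S^*)L1-La(S)1=a(S^*)h-La$, so
$$L_0a=La-a(S^*)h .$$
The map $a\mapsto a(S^*)h$ has the matrix $(h_{k+l})=\big((k+l+1)^{-3/4}\big)$. Testing it on the unit vector $x=N^{-1/2}\sum_{l<N}z^l$ gives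
$$\langle x(S^*)h,x\rangle=\frac1N\sum_{k,l<N}(k+l+1)^{-3/4}\ge\frac1NN^2(2N)^{-3/4}=2^{-3/4}N^{1/4}\to\infty .$$
So $L_0$ is unbounded, although $L_0+W_h=L$ is bounded.

Nothing is wrong with $X$; we merely started the recursion at the wrong vector. In general we have no formula for the right starting vectors $h_j$.

## Pairing with operators that do not see the intertwiners

The way past this point is to stop looking for $h$. We test $L_0$ only against finite rank operators $u$ to which every $W_h$ is invisible. If $L_0$ is bounded on these, the Hahn–Banach theorem makes the correction for us.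

Let $\mathcal V$ be the space of finite rank operators $u:\mathcal H\to H^2(\mathcal E)$ with range in $\mathcal P$, so $u=\sum_ka_k\otimes b_k^*$ (finite sum) with $a_k\in\mathcal P$, $b_k\in\mathcal H$. It carries the trace norm. Put
$$M_0(u)=\operatorname{tr}(L_0u)=\sum_k\langle L_0a_k,b_k\rangle,\qquad\Theta_j(u)=\sum_ka_k^j(T)^*b_k\in\mathcal H\quad(1\le j\le d).\tag{7}$$
Both are independent of the representation of $u$. For $M_0$ this is because $L_0u$ is a well-defined finite rank operator on $\mathcal H$. For $\Theta_j$ fix $h\in\mathcal H$ and let $\Phi a=a^j(T)h$, a linear map $\mathcal P\to\mathcal H$; then $\langle h,\Theta_j(u)\rangle=\sum_k\langle a_k^j(T)h,b_k\rangle=\operatorname{tr}(\Phi u)$. This also shows that $\Theta_j$ is conjugate-linear in $u$, so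
$$\mathcal V_0=\bigcap_{j=1}^d\ker\Theta_j$$
is a linear subspace of $\mathcal V$. Finally $\operatorname{tr}(W_hu)=\sum_j\langle h_j,\Theta_j(u)\rangle$, so $\mathcal V_0$ is exactly the set of $u\in\mathcal V$ with $\operatorname{tr}(W_hu)=0$ for all $h$.

**Example 7.** Let $d=1$ and $T=S^*$. For $u=z^l\otimes(z^k)^*$ we get $\Theta(u)=(S^{*l})^*z^k=z^{k+l}$. So a finite matrix $u=(u_{lk})$ is in $\mathcal V_0$ exactly when all its antidiagonal sums $\sum_{l+k=n}u_{lk}$ vanish. The operator $z\otimes1^*-1\otimes z^*$ of Example 5 is in $\mathcal V_0$.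

Why should $M_0$ be bounded on $\mathcal V_0$? Take $d=1$ and a rank one $u=a\otimes b^*\in\mathcal V_0$, so $a(T)^*b=0$. Let $\epsilon>0$ and use Fejér–Riesz to write $|a|^2+\epsilon=|g|^2$ on $\mathbb T$ with $g$ zero-free on $\overline{\mathbb D}$, and put $p=a/g\in A(\mathbb D)$, so $\|p\|_\infty\le1$. Then
$$D(a)1=p(T)D(g)1+D(p)g .$$
The second term is controlled in the right norm: $\|D(p)g\|\le\|D\|\|g\|_2$, where $\|g\|_2^2=\|a\|_2^2+\epsilon$. There is no control on the first term, since $D(g)1$ is as bad as $D(a)1$. But against $b$ it gives $\langle D(g)1,p(T)^*b\rangle$, and $p(T)^*b=\big((1/g)(T)\big)^*a(T)^*b=0$. The bad term vanishes because $u\in\mathcal V_0$.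

Rank one is not enough. For $T=S^*$ one has $a(S^*)^*=\tilde a(S)$ with $\tilde a(z)=\overline{a(\bar z)}$, so $a(T)^*b=\tilde a\,b$, and this product is nonzero unless $a=0$ or $b=0$: there are no rank one operators in $\mathcal V_0$ at all. For $u=\sum_ka_k\otimes b_k^*$ we know only that the sum $\sum_ka_k(T)^*b_k$ vanishes. Factoring each $a_k=p_kg_k$ with its own $g_k$ would leave bad terms that do not cancel. We must divide the whole family by one function $g$, with $|g|^2\approx\sum_k|a_k|^2$. The good terms are then $\sum_k\langle D(p_k)g,b_k\rangle$ with $\sum_k|p_k|^2\le1$ on $\mathbb T$, and we need a square-function bound for the operator $p\mapsto D(p)g$ from $A(\mathbb D)$ to a Hilbert space. This is what the next theorem provides.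

**Theorem 1 (little Grothendieck theorem for $A(\mathbb D)$; due to Bourgain, Acta Math. 152 (1984)).** There is a universal constant $\kappa\,(\le800)$ such that for every bounded linear $\Lambda:A(\mathbb D)\to\mathcal K$, $\mathcal K$ a Hilbert space, and all finite families $p_k\in A(\mathbb D)$,
$$\sum_k\|\Lambda p_k\|^2\le\kappa^2\|\Lambda\|^2\sup_{\mathbb T}\sum_k|p_k|^2 .\tag{8}$$

For example, the inclusion $A(\mathbb D)\to H^2$ satisfies (8) with constant $1$, since $\sum_k\|p_k\|_2^2=\int\sum_k|p_k|^2dm$. The general case needs work and is proved after Theorem 2.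

## Proof of Theorem 2 from Theorem 1

Put $K=\kappa\sqrt d\,\|D\|$.

**Step 1 (the bound on $\mathcal V_0$).** The purpose is to show that
$$|M_0(u)|\le K\|u\|_1\qquad(u\in\mathcal V_0).\tag{9}$$
Let $u=\sum_ks_kx_k\otimes y_k^*$ be the singular value decomposition and put $a_k=s_k^{1/2}x_k$, $b_k=s_k^{1/2}y_k$. Then $u=\sum_ka_k\otimes b_k^*$, a finite sum, with $a_k\in\operatorname{ran}u\subset\mathcal P$ and
$$\sum_k\|a_k\|_2^2=\sum_k\|b_k\|^2=\|u\|_1 .$$
Let $\epsilon>0$. For each $j$ the function $\sum_k|a_k^j|^2+\epsilon$ is a strictly positive trigonometric polynomial on $\mathbb T$. By Fejér–Riesz it equals $|g_j|^2$ on $\mathbb T$, where $g_j$ is a polynomial without zeros in $\overline{\mathbb D}$. So $1/g_j\in A(\mathbb D)$, and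
$$p_k^j:=a_k^j/g_j\in A(\mathbb D),\qquad\sum_k|p_k^j|^2\le1\text{ on }\mathbb T,\qquad\sum_j\|g_j\|_2^2=\sum_{j,k}\|a_k^j\|_2^2+d\epsilon=\|u\|_1+d\epsilon .$$
By (2), $D(a_k^j)=p_k^j(T)D(g_j)+D(p_k^j)g_j(S)$, and $g_j(S)e_j=g_je_j$. Inserting this into $-M_0(u)=\sum_{j,k}\langle D(a_k^j)e_j,b_k\rangle$ gives
$$-M_0(u)=\sum_j\Big\langle D(g_j)e_j,\ \sum_kp_k^j(T)^*b_k\Big\rangle+\sum_j\sum_k\langle D(p_k^j)(g_je_j),b_k\rangle .$$
The first sum vanishes: since $p_k^j(T)=a_k^j(T)(1/g_j)(T)$,
$$\sum_kp_k^j(T)^*b_k=\big((1/g_j)(T)\big)^*\sum_ka_k^j(T)^*b_k=\big((1/g_j)(T)\big)^*\Theta_j(u)=0 .$$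
For the second sum fix $j$. The map $A(\mathbb D)\ni p\mapsto D(p)(g_je_j)\in\mathcal H$ has norm at most $\|D\|\|g_j\|_2$. Theorem 1 gives $\big(\sum_k\|D(p_k^j)(g_je_j)\|^2\big)^{1/2}\le\kappa\|D\|\|g_j\|_2$. By Cauchy–Schwarz, first in $k$ and then in $j$,
$$|M_0(u)|\le\sum_{j=1}^d\kappa\|D\|\|g_j\|_2\Big(\sum_k\|b_k\|^2\Big)^{1/2}\le\kappa\|D\|\sqrt d\,(\|u\|_1+d\epsilon)^{1/2}\|u\|_1^{1/2}.$$
Let $\epsilon\to0$ to get (9). The finiteness of $d$ enters in the last inequality, where $\sum_j\|g_j\|_2\le\sqrt d\,\big(\sum_j\|g_j\|_2^2\big)^{1/2}$.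

**Step 2 (extension).** The purpose is to turn (9) into an operator. By Hahn–Banach, $M_0|_{\mathcal V_0}$ extends to a functional of norm at most $K$ on the trace class of operators $\mathcal H\to H^2(\mathcal E)$. By trace duality there is $L\in B(H^2(\mathcal E),\mathcal H)$ with $\|L\|\le K$ and
$$\operatorname{tr}(Lu)=M_0(u)\qquad(u\in\mathcal V_0).\tag{10}$$

**Step 3 (the equation).** The purpose is to check that this $L$ solves $X=TL-LS$, by testing (10) on suitable $u$. For $a\in\mathcal P$ and $b\in\mathcal H$ let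
$$u=(za)\otimes b^*-a\otimes(T^*b)^* .$$
Then $\Theta_j(u)=(Ta^j(T))^*b-a^j(T)^*T^*b=0$, because $T$ commutes with $a^j(T)$. So $u\in\mathcal V_0$. By (10) and (5),
$$\langle(LS-TL)a,b\rangle=\operatorname{tr}(Lu)=M_0(u)=\langle L_0(za)-TL_0a,\,b\rangle=-\langle Xa,b\rangle .$$
Since $\mathcal P$ is dense in $H^2(\mathcal E)$, we get $X=TL-LS$.

**Step 4 (duality).** The purpose is the statement on $\operatorname{Ext}^1_{A(\mathbb D)}(T,S_{\mathcal E}^*)$. Suppose $\begin{pmatrix}S^*&X\\0&T\end{pmatrix}$ is polynomially bounded. So is its adjoint $\begin{pmatrix}S&0\\X^*&T^*\end{pmatrix}$, which becomes $\begin{pmatrix}T^*&X^*\\0&S\end{pmatrix}$ after interchanging the summands. By what was proved, applied to the module $T^*$, there is a bounded $L$ with $X^*=T^*L-LS$. Taking adjoints, $X=L^*T-S^*L^*=S^*(-L^*)-(-L^*)T$. So $[X]=0$. Apart from Theorem 1, this completes the proof of Theorem 2. $\blacksquare$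

## Why random signs alone do not give Theorem 1

Let $p_1,\dots,p_n\in A(\mathbb D)$ with $\sum_k|p_k|^2\le1$ on $\mathbb T$, let $\varepsilon\in\{\pm1\}^n$ be uniformly distributed, and put $P_\varepsilon=\sum_k\varepsilon_kp_k$. In a Hilbert space the $\varepsilon_k$ act as an orthonormal system, so
$$\sum_k\|\Lambda p_k\|^2=\mathbb E\|\Lambda P_\varepsilon\|^2\le\|\Lambda\|^2\,\mathbb E\|P_\varepsilon\|_\infty^2 .\tag{11}$$
At each fixed point of $\mathbb T$ the random number $P_\varepsilon$ has second moment at most $1$. If this were true of the supremum up to a constant, we would be finished. It is not.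

**Example 8.** Let $p_k=n^{-1/2}z^{3^k}$ for $1\le k\le n$, so $\sum_k|p_k|^2=1$ on $\mathbb T$. For a choice of signs let $Q=\prod_{k=1}^n(1+\varepsilon_k\cos3^k\theta)\ge0$. An integer has at most one representation $\sum_k\delta_k3^k$ with $\delta_k\in\{-1,0,1\}$. Expanding the product therefore gives $\hat Q(0)=1$ and $\hat Q(\pm3^k)=\varepsilon_k/2$. So
$$\|P_\varepsilon\|_\infty\ge\int P_\varepsilon Q\,dm=n^{-1/2}\sum_k\varepsilon_k\hat Q(-3^k)=\tfrac12\sqrt n$$
for every choice of signs, and the right side of (11) is at least $\frac n4\|\Lambda\|^2$.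

The large values of $P_\varepsilon$ sit on sets that are small on average. So one should split $P_\varepsilon=g+h$ with $\|g\|_\infty\le\lambda$ and $h$ small in a suitable $L^2$ norm, one that dominates $\Lambda$. Two things must be arranged. The $L^2$ norm comes from a separation argument and has an unknown weight $w$. And cutting $P_\varepsilon$ off where $|P_\varepsilon|>\lambda$ destroys analyticity, so the cut has to be made with an analytic multiplier adapted to $w$.

## Proof of Theorem 1

By scaling assume $\|\Lambda\|\le1$.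

**Step 1 (smoothing).** The purpose is to have a finite best constant, so that an inequality of the form $\Pi^2\le c+\frac12\Pi^2$ can be solved for $\Pi$. Let $K_N$ be the Fejér kernel, with $\hat K_N(r)=(1-|r|/N)_+$, $K_N\ge0$ and $\int K_N\,dm=1$. For $f\in H^\infty$ put $\sigma_Nf=K_N*f=\sum_{0\le r<N}(1-\frac rN)\hat f(r)z^r$ and $\Lambda_Nf=\Lambda(\sigma_Nf)$. Since $\|\sigma_Nf\|_\infty\le\|f\|_\infty$,
$$\|\Lambda_Nf\|\le\|f\|_\infty\qquad(f\in H^\infty).\tag{12}$$
Let $\Pi=\Pi_N$ be the least constant with $\sum_k\|\Lambda_Np_k\|^2\le\Pi^2\sup_{\mathbb T}\sum_k|p_k|^2$ for all finite families in $A(\mathbb D)$. It is finite: $\sum_k|\hat p_k(r)|^2\le\int\sum_k|p_k|^2dm\le\sup_{\mathbb T}\sum_k|p_k|^2$, and by the triangle inequality in $\ell^2$,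
$$\Big(\sum_k\|\Lambda_Np_k\|^2\Big)^{1/2}\le\sum_{r<N}\|\Lambda z^r\|\Big(\sum_k|\hat p_k(r)|^2\Big)^{1/2}\le N\Big(\sup_{\mathbb T}\sum_k|p_k|^2\Big)^{1/2}.$$
We shall show $\Pi_N\le800$ for every $N$. Since $\sigma_Np\to p$ uniformly for $p\in A(\mathbb D)$, letting $N\to\infty$ then gives (8) with $\kappa\le800$.

**Step 2 (Pietsch measure).** The purpose is to dominate $\Lambda_N$ on $A(\mathbb D)$ by an $L^2$ norm. Consider the real continuous functions
$$\Pi^2\sum_k|p_k|^2-\sum_k\|\Lambda_Np_k\|^2$$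
on $\mathbb T$, for all finite families in $A(\mathbb D)$. They form a convex cone $\mathcal Q$: for sums, concatenate the families, and for multiples by $t\ge0$, multiply each $p_k$ by $\sqrt t$. By the definition of $\Pi$ each has nonnegative maximum. So $\mathcal Q$ misses the open convex cone $\mathcal N$ of strictly negative functions in $C_{\mathbb R}(\mathbb T)$. By Hahn–Banach there are a nonzero functional $\ell$ and a real $c$ with $\ell\ge c$ on $\mathcal Q$ and $\ell<c$ on $\mathcal N$. Since $0\in\mathcal Q$, $c\le0$; since $t\psi\in\mathcal N$ for $\psi\in\mathcal N$ and $t\downarrow0$, $c\ge0$. So $c=0$. Hence $\ell$ is positive on strictly positive functions, and so nonnegative on nonnegative functions, and after normalization it is integration against a probability measure $\mu$ on $\mathbb T$. Applying $\ell\ge0$ on $\mathcal Q$ to families with one member,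
$$\|\Lambda_Np\|^2\le\Pi^2\int|p|^2d\mu\qquad(p\in A(\mathbb D)).\tag{13}$$

**Step 3 (from $\mu$ to a density).** The purpose is to extend (13) to $H^\infty$, where the pieces $g,h$ will live, with $\mu$ replaced by a density. Let $J=2K_{2N}-K_N$ be the de la Vallée Poussin kernel. For $|r|\le N$ we have $\hat J(r)=2(1-\frac{|r|}{2N})-(1-\frac{|r|}N)=1$. Also $\|J\|_{L^1}\le3$, and $\|J\|_{L^1}\ge\hat J(0)=1$. For $f\in H^\infty$ the function $J*f$ is a polynomial with the same coefficients as $f$ for $r\le N$, so $\Lambda_Nf=\Lambda_N(J*f)$. By Cauchy–Schwarz,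
$$|J*f(z)|^2\le\|J\|_{L^1}\int|J(z\bar\zeta)||f(\zeta)|^2dm(\zeta)\le3\int|J(z\bar\zeta)||f(\zeta)|^2dm(\zeta).$$
Put $w_0(\zeta)=\int|J(z\bar\zeta)|\,d\mu(z)$. This is continuous, and $\int w_0\,dm=\|J\|_{L^1}\in[1,3]$. Let $w=w_0/\int w_0\,dm$, so $w_0\le3w$. Applying (13) to $J*f$ we get $\|\Lambda_Nf\|^2\le3\Pi^2\int|f|^2w_0\,dm$, hence
$$\|\Lambda_Nf\|^2\le9\,\Pi^2\int|f|^2w\,dm\quad(f\in H^\infty),\qquad w\ge0,\quad\int w\,dm=1.\tag{14}$$

**Step 4 (weighted analytic truncation).** The purpose is to split a given $f\in A(\mathbb D)$ as $g+h$ with $g,h\in H^\infty$, $\|g\|_\infty\le\lambda$, and $h$ controlled in $L^2(w)$. For real $b\in L^2(\mathbb T)$ put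
$$\mathcal Cb(z)=\int\frac{\zeta+z}{\zeta-z}\,b(\zeta)\,dm(\zeta)=\hat b(0)+2\sum_{r\ge1}\hat b(r)z^r .$$
Its real part is the Poisson integral of $b$, so $\operatorname{Re}\mathcal Cb=b$ a.e. on $\mathbb T$. Since $b$ is real, $\|b\|_2^2=|\hat b(0)|^2+2\sum_{r\ge1}|\hat b(r)|^2$, while $\|\mathcal Cb\|_2^2=|\hat b(0)|^2+4\sum_{r\ge1}|\hat b(r)|^2$. So
$$\|\mathcal Cb\|_2^2\le2\|b\|_2^2 .\tag{15}$$
This bound is for $L^2(m)$ and says nothing about $L^2(w)$. To avoid a weighted bound we put the weight into the data. Let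
$$A=\mathcal C(w^{1/2}).$$
Then $\operatorname{Re}A>0$ in $\mathbb D$, $|A|^2\ge(\operatorname{Re}A)^2=w$ a.e. on $\mathbb T$, and $\|A\|_2^2\le2\int w\,dm=2$ by (15).

Let $f\in A(\mathbb D)$ and $\lambda>0$. On $\mathbb T$ put
$$u=\lambda^{-2}|f|^2\mathbf 1_{\{|f|>\lambda\}},\qquad b=|A|u,\qquad B=\mathcal Cb .$$
Since $u$ is bounded, $b\in L^2$. If $b=0$ a.e., then $u=0$ a.e. (as $A\ne0$ a.e. on $\mathbb T$, being a nonzero $H^2$ function), so $|f|\le\lambda$ on $\mathbb T$, and we put $g=f$, $h=0$. Otherwise $\operatorname{Re}B>0$ in $\mathbb D$. With principal roots define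
$$\varphi=\frac{A^{1/2}}{A^{1/2}+B^{1/2}},\qquad g=f\varphi,\qquad h=f(1-\varphi).$$
The numbers $A^{1/2}$ and $B^{1/2}$ have arguments in $[-\frac\pi4,\frac\pi4]$, both in $\mathbb D$ and a.e. on $\mathbb T$; on $\mathbb T$ the boundary values of $A$ and $B$ are a.e. nonzero and lie in the closed right half plane, where the principal root is continuous away from $0$. So $\operatorname{Re}(A^{1/2}\overline{B^{1/2}})\ge0$ and
$$|A^{1/2}+B^{1/2}|^2\ge|A|+|B| .$$
Hence, in $\mathbb D$ and a.e. on $\mathbb T$,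
$$|\varphi|^2\le\frac{|A|}{|A|+|B|},\qquad|1-\varphi|^2\le\frac{|B|}{|A|+|B|}.$$
In particular $\varphi$ and $1-\varphi$ are bounded by $1$ in $\mathbb D$, so $g,h\in H^\infty$.

*Bound on $g$.* On $\mathbb T$ we have $|B|\ge\operatorname{Re}B=|A|u$, so $|g|^2\le|f|^2/(1+u)$ a.e. Where $|f|\le\lambda$ this is at most $\lambda^2$. Where $|f|>\lambda$ it equals $|f|^2/(1+\lambda^{-2}|f|^2)\le\lambda^2$. Hence $\|g\|_\infty\le\lambda$.

*Bound on $h$.* On $\mathbb T$ we have $|h|^2\le|f|^2\min(1,|B|/|A|)$. Use the first bound where $|f|>\lambda$ and the second where $|f|\le\lambda$; since $w\le|A|^2$, in the second region $|h|^2w\le\lambda^2|B||A|$. So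
$$\int|h|^2w\,dm\le\int_{|f|>\lambda}|f|^2w\,dm+\lambda^2\|A\|_2\|B\|_2,\qquad\|B\|_2^2\le2\int|A|^2u^2\,dm,\tag{16}$$
the last by (15). If $b=0$ a.e., then $B=0$, $h=0$, and (16) holds trivially.

**Step 5 (moments of random sums).** The purpose is to bound fourth and sixth moments of $P_\varepsilon$ pointwise. For real $c_k$ with $\sum c_k^2=1$, expand $\mathbb E(\sum\varepsilon_kc_k)^{2s}$. Only monomials with all exponents even survive, with $\mathbb E\prod\varepsilon_k^{2\beta_k}=1$. For independent standard Gaussian $\gamma_k$ the same monomials survive, with $\mathbb E\prod\gamma_k^{2\beta_k}\ge1$, and all terms are nonnegative. So the moments are at most those of a standard Gaussian variable: $3$ for the fourth and $15$ for the sixth. Now fix a point of $\mathbb T$ and write $P_\varepsilon=\xi+i\eta$ with $\xi=\sum\varepsilon_k\operatorname{Re}p_k$, $\eta=\sum\varepsilon_k\operatorname{Im}p_k$. Let $s=\sum(\operatorname{Re}p_k)^2$ and $t=\sum(\operatorname{Im}p_k)^2$, so $s+t\le1$. Minkowski's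 inequality for $|P_\varepsilon|^2=\xi^2+\eta^2$ in $L^2$ and $L^3$ gives
$$(\mathbb E|P_\varepsilon|^4)^{1/2}\le\sqrt3\,s+\sqrt3\,t\le\sqrt3,\qquad(\mathbb E|P_\varepsilon|^6)^{1/3}\le15^{1/3}(s+t)\le15^{1/3}.$$
So $\mathbb E|P_\varepsilon|^4\le3$ and $\mathbb E|P_\varepsilon|^6\le15$ at every point of $\mathbb T$.

**Step 6 (conclusion).** The purpose is to apply the truncation to $P_\varepsilon$ and average. Apply Step 4 to $f=P_\varepsilon$, with the same $A$ for all $\varepsilon$ (it depends only on $w$), and write $P_\varepsilon=g_\varepsilon+h_\varepsilon$, with $u_\varepsilon$ and $B_\varepsilon$ the corresponding $u$ and $B$. First,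
$$\mathbb E\int_{|P_\varepsilon|>\lambda}|P_\varepsilon|^2w\,dm\le\lambda^{-2}\int\mathbb E|P_\varepsilon|^4\,w\,dm\le3\lambda^{-2}.$$
Second, $u_\varepsilon^2=\lambda^{-4}|P_\varepsilon|^4\mathbf 1_{\{|P_\varepsilon|>\lambda\}}\le\lambda^{-6}|P_\varepsilon|^6$, so $\mathbb Eu_\varepsilon^2\le15\lambda^{-6}$ pointwise, and by (16)
$$\mathbb E\|B_\varepsilon\|_2\le\Big(2\int|A|^2\,\mathbb Eu_\varepsilon^2\,dm\Big)^{1/2}\le(2\cdot15\lambda^{-6}\cdot2)^{1/2}=\sqrt{60}\,\lambda^{-3}.$$
Since $\|A\|_2\le\sqrt2$, (16) gives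
$$\mathbb E\int|h_\varepsilon|^2w\,dm\le3\lambda^{-2}+\sqrt{120}\,\lambda^{-1}\le\tfrac1{36}\qquad\text{for }\lambda=400,$$
because the middle expression is then less than $0.00002+0.0274=0.02742$ and $\frac1{36}>0.0277$. By the orthogonality of the signs, (12) for $g_\varepsilon$ and (14) for $h_\varepsilon$,
$$\sum_k\|\Lambda_Np_k\|^2=\mathbb E\|\Lambda_NP_\varepsilon\|^2\le2\,\mathbb E\|\Lambda_Ng_\varepsilon\|^2+2\,\mathbb E\|\Lambda_Nh_\varepsilon\|^2\le2\lambda^2+18\,\Pi^2\cdot\tfrac1{36}.$$
Taking the supremum over all families with $\sup_{\mathbb T}\sum|p_k|^2\le1$ gives $\Pi^2\le2\lambda^2+\frac12\Pi^2$. Since $\Pi<\infty$, $\Pi\le2\lambda=800$. This proves Theorem 1, and with it Theorem 2. $\blacksquare$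

## Lacunary block Hankel operators: the lower bound $\frac12\sqrt d$

We turn to Theorem 3. To show that $\sqrt d$ cannot be improved we want an $X$ whose derivation can be computed. If $S_{\mathcal E_2}^*X=XS_{\mathcal E_1}$, all summands in the formula for $D(z^r)$ agree, and $D(z^r)=rS_{\mathcal E_2}^{*(r-1)}X$. By (1) these are the $X$ with $X_{kl}=\Gamma_{k+l}$, the block Hankel operators. The factor $r$ makes $D$ large; we pay for it by small coefficients at the lacunary places $r=2^n$.

Let $d\in\mathbb N\cup\{\infty\}$ with $d\le\dim\mathcal E_1,\dim\mathcal E_2$, where $\infty$ means countably infinite. Let $(e_j)_{j\le d}\subset\mathcal E_1$ and $(e_i')_{i\le d}\subset\mathcal E_2$ be orthonormal. Enumerate all pairs $(i,j)$ as $(i_n,j_n)$, $n=1,2,\dots$ (there are $d^2$ of them), put $C_n=\langle\cdot,e_{j_n}\rangle e'_{i_n}$, and let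
$$X_{kl}=\Gamma_{k+l},\qquad\Gamma_{2^n-1}=2^{-n}C_n,\qquad\text{all other }\Gamma_r=0.\tag{17}$$
A block Hankel operator with the single nonzero coefficient $\Gamma_r=C$ maps $z^lx$ to $z^{r-l}Cx$ for $l\le r$ and to $0$ for $l>r$, so its norm is $\|C\|$. Hence $\|X\|\le\sum_n2^{-n}\le1$. For $d=2$, for instance, $\Gamma_1,\Gamma_3,\Gamma_7,\Gamma_{15}$ are $\frac12,\frac14,\frac18,\frac1{16}$ times the four $2\times2$ matrix units. In general,
$$D(z^r)_{kl}=r\,\Gamma_{k+l+r-1}\qquad(r\ge1).\tag{18}$$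

**Step 1 (the pairing as Fourier coefficients).** The purpose is to rewrite $\langle D(p)f,g\rangle$ for a polynomial $p$ and vector polynomials $f=\sum f_lz^l$, $g=\sum g_kz^k$. Put
$$F_j(z)=\sum_l\langle f_l,e_j\rangle z^l,\qquad G_i(z)=\sum_k\overline{\langle g_k,e_i'\rangle}z^k,\qquad q_n=F_{j_n}G_{i_n}.$$
In (18), $\Gamma_{k+l+r-1}\ne0$ only if $k+l+r=2^n$ for some $n$, and $\langle C_nf_l,g_k\rangle=\langle f_l,e_{j_n}\rangle\overline{\langle g_k,e'_{i_n}\rangle}$. Since $zp'=\sum_rr\hat p(r)z^r$,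
$$\langle D(p)f,g\rangle=\sum_n2^{-n}\sum_{k+l+r=2^n}r\,\hat p(r)\langle C_nf_l,g_k\rangle=\sum_n2^{-n}\,\widehat{(zp'q_n)}(2^n),\tag{19}$$
where only finitely many $n$ contribute.

**Step 2 (factoring out one scalar polynomial).** The purpose is to replace the family $(q_n)$, which is only a product of two $L^2$ families, by $a\,b_n$ with $a\in H^2$ and $\sum_n\|b_n\|_2^2<\infty$. On $\mathbb T$,
$$\sum_j|F_j|^2=\sum_{l,l'}\Big(\sum_j\langle f_l,e_j\rangle\overline{\langle f_{l'},e_j\rangle}\Big)z^{l-l'}$$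
is a trigonometric polynomial, also when $d=\infty$, because $f$ has finitely many coefficients. Its integral is at most $\|f\|_2^2$. For $\epsilon>0$, Fejér–Riesz gives a polynomial $a$, zero-free on $\overline{\mathbb D}$, with $|a|^2=\sum_j|F_j|^2+\epsilon$ on $\mathbb T$. Put $b_n=q_n/a\in H^2$. Then $\|a\|_2^2\le\|f\|_2^2+\epsilon$. Each pair $(i,j)$ occurs once, so
$$\sum_n\|b_n\|_2^2=\int\frac{\sum_j|F_j|^2}{|a|^2}\sum_i|G_i|^2\,dm\le\int\sum_i|G_i|^2\,dm\le\|g\|_2^2 .\tag{20}$$

**Step 3 (a lacunary inequality).** The purpose is to bound $\sum_n2^{-n}\widehat{(zx'y_n)}(2^n)$ by $L^2$ norms. For $x\in H^2$ and $y_n\in H^2$ with $\sum_n\|y_n\|_2^2<\infty$, Cauchy–Schwarz over the pairs $(n,l)$ with $1\le l\le2^n$ gives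
$$\Big|\sum_n2^{-n}\sum_{l=1}^{2^n}l\,\hat x(l)\,\hat y_n(2^n-l)\Big|\le\Big(\sum_{l\ge1}|\hat x(l)|^2\sum_{n:\,2^n\ge l}l^24^{-n}\Big)^{1/2}\Big(\sum_n\|y_n\|_2^2\Big)^{1/2}\le\tfrac2{\sqrt3}\|x\|_2\Big(\sum_n\|y_n\|_2^2\Big)^{1/2}.\tag{21}$$
For the last step let $n_0$ be the least $n\ge1$ with $2^n\ge l$; then $\sum_{n\ge n_0}l^24^{-n}=\frac43l^24^{-n_0}\le\frac43$.

**Step 4 ($\|D\|\le4/\sqrt3$).** The purpose is to remove the derivative from $p$, since $p'$ is not controlled by $\|p\|_\infty$. With $q_n=ab_n$ the product rule gives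
$$zp'q_n=z(pa)'\,b_n-za'\,(pb_n).$$
Insert this into (19), and apply (21) with $(x,y_n)=(pa,b_n)$ and with $(x,y_n)=(a,pb_n)$. Since $\|pa\|_2\le\|p\|_\infty\|a\|_2$ and $\sum_n\|pb_n\|_2^2\le\|p\|_\infty^2\sum_n\|b_n\|_2^2$, (20) gives
$$|\langle D(p)f,g\rangle|\le\tfrac4{\sqrt3}\|p\|_\infty(\|f\|_2^2+\epsilon)^{1/2}\|g\|_2 .$$
Let $\epsilon\to0$. Vector polynomials are dense, so $\|D(p)\|\le\frac4{\sqrt3}\|p\|_\infty$, and $\begin{pmatrix}S_{\mathcal E_2}^*&X\\0&S_{\mathcal E_1}\end{pmatrix}$ is polynomially bounded.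

**Step 5 (every solution is large).** The purpose is to bound below any bounded $L=(L_{kl})$ with $X=S_{\mathcal E_2}^*L-LS_{\mathcal E_1}$. By (3), $D(z^r)=S_{\mathcal E_2}^{*r}L-LS_{\mathcal E_1}^r$. Take $r=2^n$ and compare $(0,0)$ entries. By (18) the left side has the entry $2^n\Gamma_{2^n-1}=C_n$, so by (1)
$$C_n=R_n-Q_n,\qquad R_n=L_{2^n,0},\quad Q_n=L_{0,2^n}.\tag{22}$$
The $R_n$ are entries of the first block column of $L$ and the $Q_n$ of the first block row, so $\sum_nR_n^*R_n\le\|L\|^2I$ and $\sum_nQ_nQ_n^*\le\|L\|^2I$. Let $d'\le d$ be finite, let $P_1,P_2$ be the projections onto $\operatorname{span}(e_j)_{j\le d'}$ and $\operatorname{span}(e_i')_{i\le d'}$, and sum over the $d'^2$ indices $n$ with $i_n,j_n\le d'$. For these, $P_2C_nP_1=C_n$ has Hilbert–Schmidt norm $1$. Also $\sum\|R_nP_1\|_{HS}^2=\operatorname{tr}\big(P_1\sum R_n^*R_nP_1\big)\le d'\|L\|^2$, and likewise $\sum\|P_2Q_n\|_{HS}^2\le d'\|L\|^2$. By (22) and the triangle inequality,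
$$d'=\Big(\sum\|P_2C_nP_1\|_{HS}^2\Big)^{1/2}\le\Big(\sum\|R_nP_1\|_{HS}^2\Big)^{1/2}+\Big(\sum\|P_2Q_n\|_{HS}^2\Big)^{1/2}\le2\sqrt{d'}\,\|L\| .$$
So
$$\|L\|\ge\tfrac12\sqrt{d'} .\tag{23}$$

**Proof of Theorem 3, part 1.** For $d<\infty$ take $d'=d$ in (23) and combine with Step 4. With $\mathcal E_1=\mathcal E_2=\mathcal E$ of dimension $d$ we have $T=S_{\mathcal E}^*$, $\|D\|\le4/\sqrt3$, and every solution has norm at least $\frac12\sqrt d$; so the factor $\sqrt d$ in Theorem 2 has the right order already for $T=S_{\mathcal E}^*$. $\blacksquare$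

For $d=\infty$ a bounded $L$ would satisfy (23) for every finite $d'$, which is impossible. Hence
$$[X]\ne0\quad\text{for the operator (17) with }d=\infty.\tag{24}$$

**Proof of Theorem 3, part 2.** If $\dim\mathcal E_1<\infty$, Theorem 2 with $T=S_{\mathcal E_2}^*$ gives $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E_1},S_{\mathcal E_2}^*)=0$. If $\dim\mathcal E_2<\infty$, the dual statement in Theorem 2 with $T=S_{\mathcal E_1}$ gives the same. If both dimensions are infinite, the group is nonzero by (24). $\blacksquare$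

## General isometries: the unitary part does not contribute

It remains to prove part 3 of Theorem 3. By the Wold decomposition, $V=S_{\mathcal E}\oplus U$ with $\dim\mathcal E=\dim\ker V^*$ and $U$ unitary.

**Step 1 (unitary $U$).** The purpose is to show $\operatorname{Ext}^1_{A(\mathbb D)}(U,T)=0$ for every Hilbert module $T$. Suppose $\begin{pmatrix}T&X\\0&U\end{pmatrix}$ is polynomially bounded, and put $L_n=-D(z^n)U^{-n}$. Then $\|L_n\|\le\|D\|$, because $U^{-n}$ is unitary. By (2), $D(z^{n+1})=TD(z^n)+XU^n$. Multiplying by $-U^{-n}$ on the right,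
$$L_{n+1}U=TL_n-X .\tag{25}$$
Choose a Banach limit $\operatorname{LIM}$, that is, a shift-invariant linear functional of norm $1$ on bounded sequences that extends the limit. The form $(x,y)\mapsto\operatorname{LIM}_n\langle L_nx,y\rangle$ is sesquilinear and bounded by $\|D\|\|x\|\|y\|$, so it equals $\langle Lx,y\rangle$ for a bounded $L$. By shift invariance and (25),
$$\langle LUx,y\rangle=\operatorname{LIM}_n\langle L_{n+1}Ux,y\rangle=\operatorname{LIM}_n\big(\langle L_nx,T^*y\rangle-\langle Xx,y\rangle\big)=\langle(TL-X)x,y\rangle .$$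
So $LU=TL-X$, that is, $X=TL-LU$.

**Step 2 (sufficiency).** The purpose is to combine the two parts when $\dim\mathcal E<\infty$. Let $T$ be a Hilbert module on $\mathcal H$ and write $X=(X_1,X_2)$ along $V=S_{\mathcal E}\oplus U$, with
$$R(X)=\begin{pmatrix}T&X_1&X_2\\0&S_{\mathcal E}&0\\0&0&U\end{pmatrix}$$
polynomially bounded. The sum of $\mathcal H$ and the shift space is invariant for $R(X)$, and so is the sum of $\mathcal H$ and the unitary space. The restrictions $\begin{pmatrix}T&X_1\\0&S_{\mathcal E}\end{pmatrix}$ and $\begin{pmatrix}T&X_2\\0&U\end{pmatrix}$ are therefore polynomially bounded. By Theorem 2 (void if $\mathcal E=0$) and Step 1 there are bounded $L_1,L_2$ with $X_1=TL_1-L_1S_{\mathcal E}$ and $X_2=TL_2-L_2U$. Then $L=(L_1,L_2)$ satisfies $X=TL-LV$.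

**Step 3 (necessity).** The purpose is to exhibit one $T$ with $\operatorname{Ext}^1_{A(\mathbb D)}(V,T)\ne0$ when $\dim\mathcal E=\infty$. Let $\mathcal F$ be infinite-dimensional and separable, $T=S_{\mathcal F}^*$, and $X=(X_1,0)$ with $X_1$ the operator (17) for $d=\infty$, $\mathcal E_1=\mathcal E$, $\mathcal E_2=\mathcal F$. After reordering, $R(X)=R(X_1)\oplus U$, which is polynomially bounded. If $X=TL-LV$ for a bounded $L$, let $L_1$ be the restriction of $L$ to the shift space. Then $X_1=S_{\mathcal F}^*L_1-L_1S_{\mathcal E}$, contradicting (24). So $[X]\ne0$. $\blacksquare$
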